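
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{question}[theorem]{Question}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{A strongly regular Banach space whose unit ball\\ has only large weakly open subsets}


\begin{abstract}
We construct a separable strongly regular Banach space in which every non-empty relatively weakly open subset of the unit ball has diameter $2$, and hence Chebyshev radius $1$. This answers a question of L\'opez-P\'erez and Rueda Zoca. The space is a renorming of a subspace of the dual of a Banach space without copies of $\ell_1$, whose norm is built from a self-referential family of functionals. We also show that every strongly regular space is isometric to a $1$-complemented subspace of a strongly regular space with the same property of weakly open sets, and that every separable space containing an isomorphic copy of our space can be renormed to have this property.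
\end{abstract}

\section{The question}

\subsection{Three kinds of subsets of a ball}

All Banach spaces are real and non-zero; $B_X$ is the closed unit ball of $X$. The (Chebyshev) \emph{radius} of a non-empty bounded set $A\subseteq X$ is
\[
r(A)=\inf_{x\in X}\ \sup_{a\in A}\|x-a\| .
\]
Always $r(A)\le\operatorname{diam}A\le 2r(A)$. If $A\subseteq B_X$, then $r(A)\le1$ (take $x=0$).

A \emph{slice} of a bounded set $C\subseteq X$ is a set
\[
S(C,f,\alpha)=\{x\in C:\ f(x)>\sup f(C)-\alpha\},\qquad f\in X^*\setminus\{0\},\ \alpha>0 .
\]
A \emph{convex combination of slices} of $C$ is a set $\sum_{i=1}^n\lambda_iS_i$ with slices $S_i$ of $C$ and $\lambda_i\ge0$, $\sum_i\lambda_i=1$. The space $X$ is \emph{strongly regular} if every non-empty closed, convex and bounded subset $C$ of $X$ has convex combinations of slices of arbitrarily small diameter.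

Slices are relatively weakly open. Conversely, every non-empty relatively weakly open subset of a bounded convex set contains a convex combination of slices of that set; this is a lemma of Bourgain, proved below as Lemma~\ref{lem:bourgain}. So for a given convex $C$, small slices are small weakly open sets, and small weakly open sets produce small convex combinations of slices. Strong regularity asks for smallness only at the last, weakest level. How large can the sets at the middle level be?

\begin{question}[L\'opez-P\'erez and Rueda Zoca \cite{LPRZ}]\label{q}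
Does there exist a strongly regular Banach space $X$ such that every non-empty relatively weakly open subset of $B_X$ has radius $1$?
\end{question}

The simplest examples suggest the answer ``no''. In a Hilbert space the slice $\{x\in B_X:\langle x,u\rangle>1-\alpha\}$ with $\|u\|=1$ has radius at most $\sqrt{2\alpha}$, since $\|x-u\|^2\le2-2\langle x,u\rangle$. In $c_0$ all weakly open subsets of the ball are large: if $U\subseteq B_{c_0}$ is non-empty and relatively weakly open and $z\in U$, then $\|z\pm e_k\|\le a_k:=1+|z_k|\to1$, so the points $(z\pm e_k)/a_k$ lie in $B_{c_0}$, converge weakly to $z$, and are at distance $2/a_k\to2$. But the same perturbations $\pm e_k$ can be added to finitely many points at once, so convex combinations of slices of $B_{c_0}$ are just as large (see Remark~\ref{rem:common}), and $c_0$ is not strongly regular. In both examples the second and third levels behave alike. We show nevertheless that the answer is ``yes''.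

\subsection{A property forcing large weakly open sets}

We isolate what the $c_0$ computation uses. A Banach space $Z$ has \emph{property} $(W)$ if
\begin{quote}
for every $z\in B_Z$ there is a weakly null sequence $(y_k)$ in $Z$ with $\|y_k\|=1$ and $\limsup_k\|z\pm y_k\|\le1$.
\end{quote}

\begin{lemma}\label{lem:W}
If $Z$ has property $(W)$, then every non-empty relatively weakly open subset of $B_Z$ has diameter $2$ and radius $1$.
\end{lemma}

\begin{proof}
Let $U\subseteq B_Z$ be such a set, let $z\in U$, take $(y_k)$ as in $(W)$, and put $a_k=\max\{1,\|z+y_k\|,\|z-y_k\|\}\to1$. The points $(z\pm y_k)/a_k$ lie in $B_Z$ and converge weakly to $z$, so both lie in $U$ for large $k$. Their distance is $2/a_k\to2$. Hence $\operatorname{diam}U=2$, and $2=\operatorname{diam}U\le2r(U)\le2$.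
\end{proof}

The sequence $(y_k)$ may depend on $z$, and for our purpose it must.

\begin{remark}\label{rem:common}
Suppose that for all $n$ and all $z_1,\dots,z_n\in B_Z$ there is \emph{one} weakly null normalized sequence $(y_k)$ with $\limsup_k\|z_i\pm y_k\|\le1$ for all $i\le n$. Then every convex combination $\sum\lambda_iS_i$ of slices of $B_Z$ has diameter $2$. Indeed, choose $z_i\in S_i$ and put $a_k=\max_i\max\{1,\|z_i+y_k\|,\|z_i-y_k\|\}\to1$. For large $k$ the points $(z_i\pm y_k)/a_k$ are in $S_i$, and $\sum_i\lambda_i(z_i+y_k)/a_k$ and $\sum_i\lambda_i(z_i-y_k)/a_k$ are at distance $2/a_k\to2$. So in a strongly regular space with $(W)$ some finite sets of points admit no common sequence.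
\end{remark}

Our main result is the following.

\begin{theorem}\label{thm:main}
There is a separable strongly regular Banach space with property $(W)$. Consequently every non-empty relatively weakly open subset of its unit ball has diameter $2$, hence radius $1$.
\end{theorem}

The values $2$ and $1$ are the largest possible. Weakly open sets cannot be replaced by convex combinations of slices: in every strongly regular space the ball itself, as one of the sets $C$, has convex combinations of slices of arbitrarily small diameter and hence of arbitrarily small radius. Two further results, on embedding and renorming, are Theorems~\ref{thm:embed} and \ref{thm:renorm}.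

\subsection{Plan}

We look for $X$ inside a dual space $Y^*$, where $Y$ has no subspace isomorphic to $\ell_1$; every non-zero closed subspace of such a $Y^*$ is strongly regular (Section~\ref{sec:SR}). To obtain $(W)$, we want vectors $e_n$, weakly null and of norm one, such that, up to small errors, each point $x$ of a dense subset of the ball is the midpoint of a segment $[x-e_n,x+e_n]$ in the ball for infinitely many $n$. In view of Remark~\ref{rem:common}, we give each $x$ its own set of indices $n$: we list countably many candidates, each infinitely often, and when the $n$-th candidate $x_n$ comes up we add the two points $x_n\pm e_n$ (Section~\ref{sec:tree}). The candidates are combinations of points added earlier. We then put a norm on the predual side for which all $x_n\pm e_n$ are in the dual ball (Section~\ref{sec:spaces}). The heart of the matter is that the resulting space $Y$ does not contain $\ell_1$ (Section~\ref{sec:noell1}). The reader who wants the main idea first can read Section~\ref{sec:tree} and the exact case in Section~\ref{sec:exact}. A renorming of $X$ finally gives $(W)$ itself (Section~\ref{sec:renorm}).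

\section{A tree of functionals}\label{sec:tree}

\subsection{Definition}

Let $\mathbb N=\{1,2,\dots\}$. We write $\langle x,y\rangle=\sum_tx_ty_t$ for the pairing of two vectors in $c_{00}$. The vectors $x$ on the left are thought of as functionals, with unit vectors $e_t$; those on the right have unit vectors $d_t$. We denote by $P_{\ge q}$ and $P_{<q}$ the projections onto the coordinates $t\ge q$ and $t<q$. \emph{Blocks} are non-zero vectors of $c_{00}$ with successive supports.

Let $I=\mathbb N\times\{1,-1\}$, and let $R$ be the countable set of finitely supported $p:I\to\mathbb Q$ with $\sum_{\iota\in I}|p(\iota)|\le1$. Choose a sequence $(p_n)_{n\ge1}$ in $R$ such that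
\[
\operatorname{supp}p_n\subseteq\{1,\dots,n-1\}\times\{\pm1\}\quad\text{for all }n,
\]
and every $p\in R$ equals $p_n$ for infinitely many $n$. To get it, list $R$ with every element repeated infinitely often and replace the $n$-th entry by $0$ if its support violates the inclusion; for a fixed $p$ this happens for only finitely many $n$. Define recursively
\begin{equation}\label{eq:g}
x_n=\sum_{(m,\tau)\in I}p_n(m,\tau)\,g_{m,\tau},\qquad g_{n,\sigma}=x_n+\sigma e_n\quad(\sigma=\pm1).
\end{equation}
Thus every absolutely convex combination, with rational coefficients, of the vectors $g_\iota$ is an $x_n$ for infinitely many $n$, and for each such $n$ both $x_n+e_n$ and $x_n-e_n$ are again among the $g_\iota$.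

In $g_{n,\sigma}$ many contributions may cancel. We also need the size that does not see cancellation:
\begin{equation}\label{eq:u}
u_n(t)=\delta_{n,t}+\sum_{(m,\tau)\in I}|p_n(m,\tau)|\,u_m(t)\qquad(t\in\mathbb N).
\end{equation}

\begin{lemma}\label{lem:basic}
For all $n$, $t$ and $\sigma$: $u_n(t)=0$ if $t>n$; $u_n(n)=1$; $0\le u_n(t)\le1$; $|g_{n,\sigma}(t)|\le u_n(t)$; $\operatorname{supp}x_n\subseteq[1,n)$ and $\operatorname{supp}g_{n,\sigma}\subseteq[1,n]$.
\end{lemma}

\begin{proof}
We use induction on $n$; the sums in \eqref{eq:g} and \eqref{eq:u} involve only $m<n$. If $t\ge n$, then $u_m(t)=0$ for these $m$, so $u_n(t)=\delta_{n,t}$. If $t<n$, then $u_n(t)=\sum|p_n(m,\tau)|u_m(t)\in[0,1]$ because $\sum|p_n|\le1$. Also $|g_{n,\sigma}(t)|\le\delta_{n,t}+\sum|p_n(m,\tau)|\,|g_{m,\tau}(t)|\le u_n(t)$, and $x_n$ is supported in $[1,n)$ because every $g_{m,\tau}$ with $m<n$ is.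
\end{proof}

\begin{example}\label{ex:tree}
Necessarily $p_1=0$. Suppose that $p_2$ has the single non-zero value $\frac12$ at $(1,1)$, and that $p_3$ has the values $\frac12$ at $(1,1)$ and $-\frac12$ at $(2,-1)$ and no other non-zero values. Then $g_{1,\pm1}=\pm e_1$, $g_{2,\pm1}=\frac12e_1\pm e_2$, and
\[
g_{3,\sigma}=\tfrac12e_1-\tfrac12\big(\tfrac12e_1-e_2\big)+\sigma e_3=\tfrac14e_1+\tfrac12e_2+\sigma e_3,\qquad u_3=\big(\tfrac34,\tfrac12,1,0,0,\dots\big).
\]
The coefficient of $e_1$ in $g_{3,\sigma}$ is $\frac12-\frac14$, while $u_3(1)=\frac12+\frac14$.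
\end{example}

\subsection{The random descent}

Unfolding \eqref{eq:g} completely expresses $g_{n,\sigma}$ through paths that descend from $n$; unfolding it only in part, until a prescribed set of indices is reached, is the tool of Section~\ref{sec:noell1}. The bookkeeping is easiest in probabilistic language.

The \emph{descent} from $(n,\sigma)\in I$ is the Markov chain of triples $(N_i,\sigma_i,s_i)$, $0\le i<\zeta$, that starts at $(N_0,\sigma_0,s_0)=(n,\sigma,1)$ and moves as follows. From $(m,\tau,s)$ it goes to $(m',\tau',s\cdot\operatorname{sgn}p_m(m',\tau'))$ with probability $|p_m(m',\tau')|$, and with the remaining probability $1-\sum|p_m|\ge0$ it dies. Here $\zeta$ is the number of states visited before death. Since $N_i$ strictly decreases, $\zeta\le n$ and each $t\in\mathbb N$ is visited (as a value of $N_i$) at most once. Moreover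
\begin{equation}\label{eq:visit}
u_n(t)=\mathbb P(\text{the descent from }(n,\sigma)\text{ visits }t).
\end{equation}
Indeed, conditioning on the first step shows that the right-hand side satisfies the recursion \eqref{eq:u}: the descent is at $n$ at time $0$, and after the first step it is below $n$. In Example~\ref{ex:tree} the descent from $(3,\sigma)$ visits $1$ along $3\to1$ with probability $\frac12$ and along $3\to2\to1$ with probability $\frac14$.

\begin{lemma}[Stopping identity]\label{lem:stop}
Let $H\subseteq\mathbb N$ and let $T$ be the first time $i<\zeta$ with $N_i\in H$, and $T=\infty$ if there is none. For the descent from $(n,\sigma)$,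
\begin{equation}\label{eq:stop}
g_{n,\sigma}=\mathbb E\Big[\sum_{i<\min(T,\zeta)}s_i\sigma_ie_{N_i}\Big]+\mathbb E\big[s_T\,g_{N_T,\sigma_T};\ T<\infty\big].
\end{equation}
\end{lemma}

\begin{proof}
We use induction on $n$. If $n\in H$, then $T=0$, the sum is empty and the second term is $g_{n,\sigma}$. Let $n\notin H$. The summand $i=0$ is $\sigma e_n$; consider the remaining contributions, conditionally on the first step. With probability $|p_n(m,\tau)|$ this step leads to $(m,\tau,\operatorname{sgn}p_n(m,\tau))$, and from then on the chain is the descent from $(m,\tau)$ with all signs $s_i$ multiplied by $\operatorname{sgn}p_n(m,\tau)$. By the induction hypothesis the conditional expectation of the remaining contributions is then $\operatorname{sgn}p_n(m,\tau)\,g_{m,\tau}$. If the chain dies at the first step, nothing remains. So the right-hand side of \eqref{eq:stop} is $\sigma e_n+\sum p_n(m,\tau)g_{m,\tau}=g_{n,\sigma}$.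
\end{proof}

\section{The spaces $Y$ and $X$}\label{sec:spaces}

We now define a norm on $c_{00}$ for which all $g_\iota$ are functionals of norm at most one. For this alone the supremum of the numbers $|\langle g_\iota,P_{\ge q}y\rangle|$ would do; the projections $P_{\ge q}$ are there to make tails harmless. We take a larger norm, adding $\ell_2$-sums over families of functionals that do not overlap much. These sums make $(e_n)$ weakly null, and they will exclude $\ell_1$. The restriction on the overlap, measured by $u_n$, keeps the norm finite.

A finite family $(\iota_i,q_i)_i$ with $\iota_i=(n_i,\sigma_i)\in I$ and $q_i\in\mathbb N$ is \emph{admissible} if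
\[
\sum_iu_{n_i}(t)\,1_{t\ge q_i}\le2\qquad\text{for all }t\in\mathbb N .
\]
For $y\in c_{00}$ put
\[
|y|_0=\sup_{\iota\in I,\,q\in\mathbb N}|\langle g_\iota,P_{\ge q}y\rangle|,\qquad
\|y\|=\sup\Big(\sum_i|\langle g_{\iota_i},P_{\ge q_i}y\rangle|^2\Big)^{1/2},
\]
the second supremum being over all admissible families.

\begin{lemma}\label{lem:norms}
\begin{enumerate}
\item[(a)] For every admissible family and every $y\in c_{00}$,
\begin{equation}\label{eq:l1}
\sum_i|\langle g_{\iota_i},P_{\ge q_i}y\rangle|\le2\|y\|_{\ell_1}.
\end{equation}
\item[(b)] $|\cdot|_0$ and $\|\cdot\|$ are norms on $c_{00}$ and $|y_n|\le|y|_0\le\|y\|<\infty$ for all $n$.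
\item[(c)] $\|P_{\ge r}y\|\le\|y\|$ for all $r$, and $\|d_t\|\le\sqrt2$ for all $t$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:basic} the left-hand side is at most $\sum_t\big(\sum_{i:\,q_i\le t}u_{n_i}(t)\big)|y_t|\le2\sum_t|y_t|$.

(b) Since $|g_\iota(t)|\le1$, we have $|y|_0\le\|y\|_{\ell_1}$; with \eqref{eq:l1} this gives $\|y\|^2\le2\|y\|_{\ell_1}^2<\infty$. Both expressions are suprema of seminorms. Single pairs are admissible because $u_n\le1$, so $|y|_0\le\|y\|$. Finally $\langle g_{n,1},P_{\ge n}y\rangle=y_n$, because $g_{n,1}$ is supported in $[1,n]$ with $n$-th coordinate $1$. So $|y_n|\le|y|_0$, and both seminorms are norms.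

(c) Replacing each $q_i$ by $\max(q_i,r)$ preserves admissibility, and $P_{\ge q_i}P_{\ge r}=P_{\ge\max(q_i,r)}$. For $d_t$ and any admissible family, $\sum_i|\langle g_{\iota_i},P_{\ge q_i}d_t\rangle|^2\le\sum_{i:\,q_i\le t}u_{n_i}(t)^2\le\sum_{i:\,q_i\le t}u_{n_i}(t)\le2$.
\end{proof}

Let $Y$ be the completion of $(c_{00},\|\cdot\|)$. By Lemma~\ref{lem:norms} the coordinate functionals extend to functionals $e_n\in Y^*$, and $P_{\ge r}$ extends to a contraction of $Y$. Hence $P_{<r}=\mathrm{Id}-P_{\ge r}$ has norm at most $2$, it is given by $P_{<r}y=\sum_{t<r}e_t(y)d_t$, and $P_{<r}y\to y$ as $r\to\infty$ for all $y\in Y$, because this holds on the dense subspace $c_{00}$ and the operators are uniformly bounded. Vectors of $c_{00}$ on the functional side act on $Y$ through the $e_n$.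

Let $X\subseteq Y^*$ be the closed linear span of $\{e_n:n\in\mathbb N\}$, with the norm $\|\cdot\|_X$ of $Y^*$.

\begin{lemma}\label{lem:X}
\begin{enumerate}
\item[(i)] $\|g_\iota\|_X\le1$ for all $\iota\in I$.
\item[(ii)] $\|\sum_na_ne_n\|_X\le(\sum_na_n^2)^{1/2}$ for all $(a_n)\in c_{00}$. Consequently $(e_n)$ is weakly null in $X$.
\item[(iii)] $T_0x=(x(d_t))_t$ defines a bounded operator $T_0:X\to c_0$, and $T_0e_n$ is the $n$-th unit vector of $c_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Taking $q=1$, $|\langle g_\iota,y\rangle|\le|y|_0\le\|y\|$ for $y\in c_{00}$.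

(ii) For distinct $n_1,\dots,n_k$ the family $((n_i,1),n_i)_{i\le k}$ is admissible, since $u_{n_i}(t)1_{t\ge n_i}=\delta_{n_i,t}$. As $\langle g_{n_i,1},P_{\ge n_i}y\rangle=y_{n_i}$, we get $\sum_iy_{n_i}^2\le\|y\|^2$ for $y\in c_{00}$, and the estimate follows from the Cauchy--Schwarz inequality. Thus the unit vector basis of $\ell_2$ is mapped to $(e_n)$ by a bounded operator $\ell_2\to X$; bounded operators preserve weakly null sequences.

(iii) We have $|x(d_t)|\le\sqrt2\|x\|_X$, so $T_0$ is bounded from $X$ into $\ell_\infty$. It maps the dense subspace $\operatorname{span}\{e_n\}$ into $c_{00}$, hence $X$ into $c_0$.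
\end{proof}

\section{$Y$ contains no copy of $\ell_1$}\label{sec:noell1}

\begin{proposition}\label{prop:noell1}
$Y$ contains no subspace isomorphic to $\ell_1$.
\end{proposition}

\subsection{The exact case}\label{sec:exact}

The idea is this. Suppose that vectors $z_j$ behave isometrically like the $\ell_1$-basis for $|\cdot|_0$, and, for the moment, that the suprema defining $|\cdot|_0$ are attained and that the projections $P_{\ge q}$ play no role. Then every sign pattern on the $z_j$ is realized by some functional $\pm g_\iota$. We claim that functionals realizing essentially different patterns visit disjoint sets of indices beyond the supports of the $z_j$. Hence many of them form an admissible family, and their $\ell_2$-sum makes $\|\cdot\|$ much larger than $|\cdot|_0$ on a further vector of the sequence. On the other hand, the two norms will turn out to be equivalent on the tails of an $\ell_1$-sequence of blocks.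

Here is the claim for two patterns when there are no errors. Let $a,b\in c_{00}$ with $|a|_0\le1$, $|b|_0\le1$ be supported in $[1,p)$, and let $\iota=(n,\sigma)$, $\iota'=(n',\sigma')$ with $n,n'\ge p$ and
\[
\langle g_\iota,a\rangle=\langle g_\iota,b\rangle=1,\qquad \langle g_{\iota'},a\rangle=1,\quad\langle g_{\iota'},b\rangle=-1 .
\]
Then \emph{no $t\ge p$ is visited with positive probability by both descents}, i.e.\ $u_n(t)u_{n'}(t)=0$.

To see this, we show that every state $(t,\tau,s)$ with $t\ge p$ that the descent from $\iota$ visits with positive probability satisfies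
\begin{equation}\label{eq:exact}
s\langle x_t,a\rangle=s\langle x_t,b\rangle=1 .
\end{equation}
All states before such a state also have first coordinate at least $p$, so we can argue step by step. The equalities hold at the start, since $\langle g_\iota,\cdot\rangle=\langle x_n,\cdot\rangle$ on vectors supported in $[1,p)$, as $n\ge p$. Suppose they hold at $(t,\tau,s)$. Then
\[
1=s\langle x_t,a\rangle=\sum_{(m,\tau')}s\,p_t(m,\tau')\langle g_{m,\tau'},a\rangle,
\]
where $|\langle g_{m,\tau'},a\rangle|\le|a|_0\le1$ and $\sum|p_t|\le1$. So all terms are as large as they can be: $s\operatorname{sgn}p_t(m,\tau')\langle g_{m,\tau'},a\rangle=1$ whenever $p_t(m,\tau')\ne0$. If $m\ge p$, then $\langle g_{m,\tau'},a\rangle=\langle x_m,a\rangle$, and \eqref{eq:exact} for $a$ holds at the next state $(m,\tau',s\operatorname{sgn}p_t(m,\tau'))$. The same computation applies to $b$.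

Thus $\langle x_t,a\rangle=\langle x_t,b\rangle=\pm1$ at all $t\ge p$ visited from $\iota$, and in the same way $\langle x_t,a\rangle=-\langle x_t,b\rangle=\pm1$ at all $t\ge p$ visited from $\iota'$. No $t$ satisfies both.

With $d$ vectors in place of $a,b$ there are $2^{d-1}$ sign patterns modulo a global sign, and functionals realizing them are pairwise disjoint beyond $p$ in this sense. With $q=p$ they form an admissible family. If a vector $z$ with support in $[p,\infty)$ has $|\langle g_\iota,z\rangle|=1$ for all of them, then $\|z\|\ge2^{(d-1)/2}$.

In the proof below the equalities hold only up to an error $\eta$, and \eqref{eq:exact} may fail at some places. We stop the descent there and bound the probability of reaching such a place by Markov's inequality. Since $\eta$ can be chosen after the number of patterns, the total error is under control.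

\subsection{Proof of Proposition \ref{prop:noell1}}

Suppose that $Y$ contains a copy of $\ell_1$. Thus there are a bounded sequence $(v_k)$ in $Y$ and $c>0$ with $\|\sum c_kv_k\|\ge c\sum|c_k|$ for all finite scalar sequences.

\medskip\noindent\textbf{Step 1: blocks.} By a diagonal argument we may assume that all coordinates $e_t(v_k)$ converge as $k\to\infty$. Put $v_k'=v_{2k}-v_{2k+1}$. Then $\|\sum c_kv_k'\|\ge2c\sum|c_k|$, and $P_{<r}v_k'=\sum_{t<r}e_t(v'_k)d_t\to0$ as $k\to\infty$ for each $r$. Starting with $r_1=1$, choose inductively $k_1<k_2<\cdots$ and $r_1<r_2<\cdots$ such that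
\[
\|P_{<r_i}v'_{k_i}\|\le c/2\quad\text{and then}\quad\|P_{\ge r_{i+1}}v'_{k_i}\|\le c/2 .
\]
The vectors $y_i=v'_{k_i}-P_{<r_i}v'_{k_i}-P_{\ge r_{i+1}}v'_{k_i}$ are supported in $[r_i,r_{i+1})$ and satisfy $\|v'_{k_i}-y_i\|\le c$. So $(y_k)$ is a sequence in $c_{00}$ with successive supports and
\begin{equation}\label{eq:ellone}
\|y_k\|\le K\qquad\text{and}\qquad\Big\|\sum c_ky_k\Big\|\ge c\sum|c_k|
\end{equation}
for some $K<\infty$ and all finite scalar sequences. By the second estimate the $y_k$ are non-zero, so they are blocks.

\medskip\noindent\textbf{Step 2: the norms $\|\cdot\|$ and $|\cdot|_0$ are equivalent on a tail.} \emph{There are $k_0$ and $C<\infty$ with $\|z\|\le C|z|_0$ for all $z\in\operatorname{span}\{y_k:k\ge k_0\}$.} If not, every tail contains normalized vectors with arbitrarily small $|\cdot|_0$, on which only the $\ell_2$-sums can produce the norm; we show that such vectors satisfy an upper $\ell_2$-estimate, which contradicts \eqref{eq:ellone}. Inductively we can choose successive blocks $z_j=\sum_{k\in F_j}b_ky_k$ (with finite sets $F_1<F_2<\cdots$) such that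
\[
\|z_j\|=1\ \text{ for all }j,\qquad |z_k|_0\le\frac{2^{-k}}{1+\max_{j<k}\|z_j\|_{\ell_1}}\ \text{ for all }k\ge2 .
\]
For an admissible family put $\beta_{ij}=\langle g_{\iota_i},P_{\ge q_i}z_j\rangle$. Then $\sum_i\beta_{ij}^2\le1$, and for $j<k$ the bound \eqref{eq:l1} gives
\[
\sum_i|\beta_{ij}\beta_{ik}|\le|z_k|_0\sum_i|\beta_{ij}|\le|z_k|_0\cdot2\|z_j\|_{\ell_1}\le2\cdot2^{-k}.
\]
Hence
\[
\sum_i\Big(\sum_{j\le N}\beta_{ij}\Big)^2\le N+2\sum_{k\ge2}(k-1)\cdot2\cdot2^{-k}=N+4,
\]
so $\|\sum_{j\le N}z_j\|\le\sqrt{N+4}$. On the other hand $1=\|z_j\|\le K\sum_{k\in F_j}|b_k|$, so \eqref{eq:ellone} gives $\|\sum_{j\le N}z_j\|\ge cN/K$. This is a contradiction for large $N$.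

\medskip\noindent\textbf{Step 3: almost isometric $\ell_1$-blocks.} We apply James' distortion argument to $|\cdot|_0$. By Step 2 and \eqref{eq:ellone}, $|\sum c_ky_k|_0\ge(c/C)\sum|c_k|$ for combinations of $(y_k)_{k\ge k_0}$. For $m\ge k_0$ let
\[
\lambda_m=\inf\Big\{\Big|\sum_{k\ge m}c_ky_k\Big|_0:\ \text{finite sums with}\ \sum|c_k|=1\Big\}\in[c/C,K].
\]
It increases with $m$ to some $\lambda\in(0,K]$. Given $\delta\in(0,1)$ choose $m$ with $\lambda_m\ge(1-\delta/2)\lambda$. Since $\lambda_{m'}\le\lambda<(1+\delta/2)\lambda$ for all $m'\ge m$, there are successive blocks $w_j$ of $(y_k)_{k\ge m}$, each with coefficients satisfying $\sum|c_k|=1$, such that $|w_j|_0\le(1+\delta/2)\lambda$. The vectors $z_j=w_j/((1+\delta/2)\lambda)$ satisfy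
\begin{equation}\label{eq:james}
|z_j|_0\le1,\qquad\|z_j\|\le C,\qquad\Big|\sum b_jz_j\Big|_0\ge\frac{1-\delta/2}{1+\delta/2}\sum|b_j|\ge(1-\delta)\sum|b_j| .
\end{equation}

\medskip\noindent\textbf{Step 4: functionals for all sign patterns.} Choose in this order
\begin{itemize}
\item $M\ge4$ with $L:=2^{M-3}>4C^2$ (the number of patterns),
\item $\eta\in(0,\frac12]$ with $2(M-2)\eta L\le1$ (the admissible error),
\item $\delta\in(0,1)$ with $2\delta M\le\eta$,
\end{itemize}
and take $z_1,\dots,z_M$ as in \eqref{eq:james}. The middle vectors $z_j$, $j\in J:=\{2,\dots,M-1\}$, carry the sign patterns; $z_1$ will remove the projections $P_{\ge q}$, and $z_M$ will push the indices $n$ beyond the supports of the others. Put $p=\min\operatorname{supp}z_M$, and let $\Theta\subset\{\pm1\}^J$ contain exactly one element of each pair $\{\theta,-\theta\}$, so $|\Theta|=L$.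

Let $\theta\in\Theta$ and put $\theta_1=\theta_M=1$. As $|\sum_{j\le M}\theta_jz_j|_0\ge(1-\delta)M$, there are $\iota=(n,\sigma)$, $q$ and $\kappa=\pm1$ with
\[
\sum_{j\le M}\kappa\theta_j\langle g_\iota,P_{\ge q}z_j\rangle\ge(1-2\delta)M .
\]
Each of the $M$ summands is at most $|z_j|_0\le1$, so each is at least $(1-2\delta)M-(M-1)=1-2\delta M\ge1-\eta>0$. The case $j=1$ forces $q\le\max\operatorname{supp}z_1$; hence $P_{\ge q}z_j=z_j$ for $j\ge2$. The case $j=M$ then forces $n\ge p$, because $\operatorname{supp}g_\iota\subseteq[1,n]$. Now replace each $\theta\in\Theta$ by $\kappa\theta$ (restricted to $J$), with $\kappa$ depending on $\theta$; this keeps $\Theta$ a set of representatives modulo sign. We obtain for every $\theta\in\Theta$ an $\iota_\theta=(n_\theta,\sigma_\theta)$ with $n_\theta\ge p$ and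
\begin{equation}\label{eq:pattern}
\theta_j\langle g_{\iota_\theta},z_j\rangle\ge1-\eta\quad(j\in J),\qquad|\langle g_{\iota_\theta},z_M\rangle|\ge1-\eta\ge\tfrac12 .
\end{equation}

\medskip\noindent\textbf{Step 5: places with the wrong pattern are rarely visited.} Call $t\ge p$ \emph{bad for} $\theta$ if for each $s\in\{\pm1\}$ there is $j\in J$ with $s\theta_j\langle x_t,z_j\rangle<\frac12$; so at the other $t\ge p$ the vector $(\langle x_t,z_j\rangle)_{j\in J}$ has the sign pattern $\theta$ or $-\theta$ with all entries at least $\frac12$ in modulus. Let $A_\theta$ be the set of all bad $t$. We claim that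
\begin{equation}\label{eq:bad}
u_{n_\theta}(t)\le2(M-2)\eta\qquad\text{for }t\in A_\theta .
\end{equation}
Consider the descent from $\iota_\theta$ and use \eqref{eq:stop} with $H=A_\theta\cup[1,p)$. Before time $T$ the descent stays in $[p,\infty)$, while $\operatorname{supp}z_j\subseteq[1,p)$ for $j\in J$. So the first term of \eqref{eq:stop} vanishes on $z_j$, and with
\[
\xi_j:=\theta_js_T\langle g_{N_T,\sigma_T},z_j\rangle\,1_{T<\infty}\qquad(j\in J)
\]
we get $\mathbb E\xi_j=\theta_j\langle g_{\iota_\theta},z_j\rangle\ge1-\eta$. Since $\xi_j\le1$ (because $|z_j|_0\le1$), Markov's inequality for $1-\xi_j\ge0$, whose mean is at most $\eta$, gives $\mathbb P(\xi_j<\frac12)\le2\eta$.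

Suppose the descent visits $A_\theta$ at some time. Since it is decreasing and $A_\theta\subseteq[p,\infty)$, it has not been in $[1,p)$ before, so $N_T\in A_\theta$. As $N_T\ge p$, we have $\langle g_{N_T,\sigma_T},z_j\rangle=\langle x_{N_T},z_j\rangle$ for $j\in J$, and badness with $s=s_T$ gives $\xi_j<\frac12$ for some $j\in J$. Therefore, by \eqref{eq:visit}, for $t\in A_\theta$
\[
u_{n_\theta}(t)\le\mathbb P(\text{the descent visits }A_\theta)\le\sum_{j\in J}\mathbb P(\xi_j<\tfrac12)\le2(M-2)\eta .
\]

\medskip\noindent\textbf{Step 6: conclusion.} If $t\ge p$ is bad neither for $\theta\in\Theta$ nor for $\theta'\in\Theta$, then there are signs $s,s'$ with $s\theta_j\langle x_t,z_j\rangle\ge\frac12$ and $s'\theta'_j\langle x_t,z_j\rangle\ge\frac12$ for all $j\in J$. So $s\theta=s'\theta'$, and hence $\theta=\theta'$ by the choice of $\Theta$. Thus every $t\ge p$ is bad for all $\theta\in\Theta$ with at most one exception. For the exceptional pattern we use $u_{n_\theta}(t)\le1$, for the others \eqref{eq:bad}: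
\[
\sum_{\theta\in\Theta}u_{n_\theta}(t)\le1+L\cdot2(M-2)\eta\le2\qquad(t\ge p).
\]
This says that $(\iota_\theta,p)_{\theta\in\Theta}$ is admissible. (The bound $2$ in the definition of admissibility leaves room for exactly these two contributions.) Since $P_{\ge p}z_M=z_M$, \eqref{eq:james} and \eqref{eq:pattern} give
\[
C^2\ge\|z_M\|^2\ge\sum_{\theta\in\Theta}|\langle g_{\iota_\theta},z_M\rangle|^2\ge\frac L4>C^2,
\]
a contradiction. \qed

\section{Strong regularity in duals of spaces without $\ell_1$}\label{sec:SR}

In this section $Y$ is an arbitrary Banach space. That $Y^*$ is strongly regular when $Y$ contains no copy of $\ell_1$ is due to Ghoussoub, Godefroy, Maurey and Schachermayer. We include a proof, for subspaces of $Y^*$.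

\subsection{Bourgain's lemma}

For $K\subseteq Y^*$ bounded, a \emph{$w^*$-slice} of $K$ is a slice $S(K,y,\alpha)$ with $y\in Y\setminus\{0\}$.

\begin{lemma}[Choquet]\label{lem:choquet}
Let $K\subseteq Y^*$ be $w^*$-compact and convex, and let $d$ be an extreme point of $K$. Every relatively $w^*$-open subset of $K$ containing $d$ contains a $w^*$-slice of $K$ containing $d$.
\end{lemma}

\begin{proof}
We may take the open set to be $V=K\cap\bigcap_{i\le n}\{x^*:x^*(f_i)<a_i\}$ with $f_i\in Y$ and $d(f_i)<a_i$. The sets $K_i=\{x^*\in K:x^*(f_i)\ge a_i\}$ are $w^*$-compact and convex. If all are empty, then $V=K$, and $K$ is a $w^*$-slice of itself: take any $y\ne0$ and $\alpha$ large. Otherwise the convex hull $G$ of $\bigcup_iK_i$ is $w^*$-compact, as a continuous image of a product of a simplex and the non-empty $K_i$. It does not contain $d$: if $d$ were a convex combination of points of the $K_i$, extremality would make it equal to one of them, but $d\notin K_i$. By the Hahn--Banach theorem there are $y\in Y$ and $a\in\mathbb R$ with $d(y)>a\ge x^*(y)$ for all $x^*\in G$; clearly $y\ne0$. Then $d\in\{x^*\in K:x^*(y)>a\}\subseteq V$,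 and this set is a $w^*$-slice.
\end{proof}

\begin{lemma}[Bourgain]\label{lem:bourgain}
Let $X\ne0$ be a closed subspace of $Y^*$, let $C\subseteq X$ be non-empty, bounded and convex, $D$ its $w^*$-closure in $Y^*$, and $U\subseteq D$ non-empty and relatively $w^*$-open. Then $U\cap C$ contains a convex combination of slices of $C$, as a subset of $X$.

In particular, for every Banach space $Z$ and every bounded convex $C\subseteq Z$, each non-empty relatively weakly open subset of $C$ contains a convex combination of slices of $C$.
\end{lemma}

\begin{proof}
The set $D$ is $w^*$-compact and convex. By the Krein--Milman theorem the convex combinations of extreme points are $w^*$-dense in $D$, so $U$ contains some $\sum\mu_id_i$ with $d_i$ extreme in $D$. The map $(x_i)\mapsto\sum\mu_ix_i$ is $w^*$-continuous on $D^k$, where $k$ is the number of points $d_i$; hence there are relatively $w^*$-open $U_i\ni d_i$ in $D$ with $\sum\mu_iU_i\subseteq U$. By Lemma~\ref{lem:choquet} there are $w^*$-slices $S_i=S(D,y_i,\alpha_i)$ with $d_i\in S_i\subseteq U_i$. By convexity of $C$, $\sum\mu_i(S_i\cap C)\subseteq U\cap C$.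

Since $y_i$ is $w^*$-continuous, $\sup y_i(D)=\sup y_i(C)$, so $S_i\cap C=\{x\in C:x(y_i)>\sup y_i(C)-\alpha_i\}\neq\emptyset$. If $y_i$ does not vanish on $X$, this is a slice of $C$ in $X$. If it does, then $S_i\cap C=C$, which contains slices of $C$. In either case $S_i\cap C$ contains a slice of $C$, and the first assertion follows.

For the last statement take $Y=Z^*$ and $X=Z\subseteq Z^{**}$. The weak topology of $Z$ is the restriction of the $w^*$-topology of $Z^{**}$, so a relatively weakly open subset of $C$ has the form $U\cap C$ with $U$ relatively $w^*$-open in $D$.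
\end{proof}

\subsection{The theorem}

\begin{proposition}\label{prop:SR}
If $Y$ contains no copy of $\ell_1$, then every closed subspace $X\ne0$ of $Y^*$ is strongly regular.
\end{proposition}

The hypothesis cannot be dropped: $c_0\subset\ell_\infty=\ell_1^*$ is not strongly regular. The idea of the proof is that if all convex combinations of slices of $C$ are large, then the averages over a dyadic tree of weakly open sets can be split again and again by elements $y_k\in B_Y$. The $y_k$ then correlate uniformly with the Rademacher functions on the Cantor set, which a weakly Cauchy sequence cannot do. We use Rosenthal's $\ell_1$-theorem: a bounded sequence in a Banach space without a copy of $\ell_1$ has a weakly Cauchy subsequence.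

\begin{proof}
Let $C\subseteq X$ be non-empty, closed, convex and bounded, with $w^*$-closure $D$. Suppose that for some $\varepsilon>0$ all convex combinations of slices of $C$ have diameter at least $\varepsilon$. Let $\lambda_i$ be convex weights and $U_i\subseteq D$ non-empty and relatively $w^*$-open. By Lemma~\ref{lem:bourgain} each $U_i\cap C$ contains a convex combination of slices of $C$, hence so does $\sum\lambda_i(U_i\cap C)$. Thus
\begin{equation}\label{eq:diam}
\operatorname{diam}\sum\lambda_i(U_i\cap C)\ge\varepsilon .
\end{equation}

\emph{The tree.} We construct non-empty relatively $w^*$-open sets $U_s\subseteq D$ for all finite $0$-$1$ sequences $s$, and $y_k\in B_Y$, starting with $U_\emptyset=D$. Let $k\ge0$ and let $U_s$ be given for $|s|=k$. By \eqref{eq:diam} with the weights $2^{-k}$ there are $c_s,c_s'\in U_s\cap C$ with $\|2^{-k}\sum_{|s|=k}(c_s-c_s')\|>\varepsilon/2$. Choose $y_{k+1}\in B_Y$ with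
\[
2^{-k}\sum_{|s|=k}(c_s-c_s')(y_{k+1})>\varepsilon/2 .
\]
Choose relatively $w^*$-open $U_{s1}\ni c_s$ and $U_{s0}\ni c_s'$ in $D$, with $w^*$-closures contained in $U_s$, so small that $y_{k+1}$ differs by less than $\varepsilon/8$ from $c_s(y_{k+1})$ on $U_{s1}$ and from $c_s'(y_{k+1})$ on $U_{s0}$, and that each of $y_1,\dots,y_{k+1}$ has oscillation less than $2^{-k-1}$ on $U_{s0}$ and on $U_{s1}$. Then
\begin{equation}\label{eq:split}
2^{-k}\sum_{|s|=k}\big(\inf y_{k+1}(U_{s1})-\sup y_{k+1}(U_{s0})\big)\ge\frac\varepsilon2-\frac\varepsilon4=\frac\varepsilon4 .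
\end{equation}

\emph{Functions on the Cantor set.} For $\omega\in\Delta=\{0,1\}^{\mathbb N}$ write $\omega|k$ for the initial segment of length $k$. By compactness we can pick $\varphi(\omega)\in\bigcap_k\overline{U_{\omega|k}}^{\,w^*}$, and then $\varphi(\omega)\in U_{\omega|k}$ for all $k$. Put $h_k(\omega)=\varphi(\omega)(y_k)$. If $\omega$ and $\omega'$ agree in the first $n\ge k$ coordinates, then $|h_k(\omega)-h_k(\omega')|<2^{-n}$, so $h_k$ is continuous; and $(h_k)$ is uniformly bounded because $D$ is bounded. Let $r_k(\omega)=2\omega_k-1$ and let $\mathbb E$ be the integral for the Haar (fair coin) measure on $\Delta$. For $|s|=k$ the sets of $\omega$ starting with $s1$ and with $s0$ have measure $2^{-k-1}$ each, and on them $r_{k+1}$ is $1$ and $-1$. So \eqref{eq:split} gives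
\begin{equation}\label{eq:rad}
\mathbb E[h_{k+1}r_{k+1}]\ge\frac12\cdot\frac\varepsilon4=\frac\varepsilon8\qquad(k\ge0).
\end{equation}

\emph{Contradiction.} By Rosenthal's theorem some subsequence $(y_{k_j})$ is weakly Cauchy. As $\varphi(\omega)\in Y^*$, $h_{k_j}(\omega)$ converges for every $\omega$. The limit $h$ is bounded and measurable, and $h_{k_j}\to h$ in $L_2$ by dominated convergence. Since $(r_k)$ is orthonormal, $\mathbb E[hr_{k}]\to0$ by Bessel's inequality, and
\[
\big|\mathbb E[h_{k_j}r_{k_j}]\big|\le\|h_{k_j}-h\|_{L_2}+\big|\mathbb E[hr_{k_j}]\big|\to0,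
\]
contrary to \eqref{eq:rad}.
\end{proof}

By Propositions~\ref{prop:noell1} and \ref{prop:SR}, the space $X$ of Section~\ref{sec:spaces} is strongly regular. Strong regularity is preserved under equivalent renorming: the closed bounded convex sets and their slices do not change, and diameters change by bounded factors.

\section{The renorming}\label{sec:renorm}

It remains to give $X$ an equivalent norm with $(W)$. The points $g_{n,\pm1}=x_n\pm e_n$ should be in the new ball, so a first candidate is the closed absolutely convex hull of the $g_\iota$, to which one adds the old ball in order to obtain an equivalent norm. This makes the vectors $e_n$ too short: for $Z=X$ the vector $2e_n=e_n+e_n$ would be in the new ball, since $e_n=\frac12(g_{n,1}-g_{n,-1})$ is in the hull and $\|e_n\|_X\le1$. So we also cut the ball, by means of the operator $T_0$ of Lemma~\ref{lem:X}. Because $T_0$ has values in $c_0$, the cut hardly affects the perturbations $\pm e_n$ for large $n$. The argument works for larger spaces too.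

\begin{proposition}\label{prop:renorm}
Let $Z$ be a Banach space containing $X$ (isomorphically) as a closed subspace, such that $T_0:X\to c_0$ extends to a bounded operator $T:Z\to c_0$. Then $Z$ has an equivalent norm with property $(W)$.
\end{proposition}

\begin{proof}
Let $\|\cdot\|_Z$ be the given norm of $Z$ and $\gamma=\sup_\iota\|g_\iota\|_Z$, which is finite by Lemma~\ref{lem:X}(i). Let $B_0$ be the set of all $z\in Z$ with
\[
z=\sum_{\iota}\alpha_\iota g_\iota+v\ \ (\text{finite sum}),\qquad\sum_\iota|\alpha_\iota|\le1,\qquad\|v\|_Z\le1,\qquad\|Tz\|_\infty\le1,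
\]
and let $B=\overline{B_0}$. The set $B_0$ is convex and symmetric, it contains all $z$ with $\|z\|_Z\le\min(1,1/\|T\|)$ (take $v=z$), and it lies in $\{\|z\|_Z\le1+\gamma\}$. So $B$ is the unit ball of an equivalent norm, which we denote by $\|\cdot\|_B$. Since $\|Tz\|_\infty\le1$ on $B$, we have $\|Tz\|_\infty\le\|z\|_B$ for all $z\in Z$.

The vector $e_n=\frac12(g_{n,1}-g_{n,-1})$ satisfies $\|Te_n\|_\infty=1$. Hence $e_n\in B_0$, and $\|e_n\|_B\ge\|Te_n\|_\infty=1$, so $\|e_n\|_B=1$. By Lemma~\ref{lem:X}(ii), $(e_n)$ is weakly null.

\emph{Points of $B_0$.} Let $z=\sum\alpha_\iota g_\iota+v\in B_0$ as above, and let $0<\delta<1$. We claim that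
\begin{equation}\label{eq:claimW}
\|z+e_n\|_B\le1+2\delta\ \text{ and }\ \|z-e_n\|_B\le1+2\delta\qquad\text{for infinitely many }n .
\end{equation}
By density of the rationals choose $\alpha'\in R$ with $\operatorname{supp}\alpha'\subseteq\operatorname{supp}\alpha$, $|\alpha'_\iota|\le(1-\delta)|\alpha_\iota|$ and $\gamma\sum_\iota|(1-\delta)\alpha_\iota-\alpha_\iota'|\le\delta$. Put
\[
v'=(1-\delta)v+\sum_\iota\big((1-\delta)\alpha_\iota-\alpha'_\iota\big)g_\iota .
\]
Then $\|v'\|_Z\le(1-\delta)+\delta=1$ and $(1-\delta)z=\sum\alpha'_\iota g_\iota+v'$. There are infinitely many $n$ with $p_n=\alpha'$; for each of them $\sum_\iota\alpha'_\iota g_\iota=x_n$, so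
\[
(1-\delta)z\pm e_n=x_n\pm e_n+v'=g_{n,\pm1}+v' .
\]
Since $Tz\in c_0$, all but finitely many of these $n$ satisfy $|(Tz)_n|\le\delta$. For such $n$ the $n$-th coordinate of $T((1-\delta)z\pm e_n)$ is at most $1+\delta$ in modulus, and the other coordinates are at most $1$ in modulus. Hence $\frac1{1+\delta}\big((1-\delta)z\pm e_n\big)\in B_0$, so $\|(1-\delta)z\pm e_n\|_B\le1+\delta$. As $\|\delta z\|_B\le\delta$, \eqref{eq:claimW} follows.

\emph{Points of $B$.} Let $z\in B$. For $k\ge1$ choose $z_k\in B_0$ with $\|z-z_k\|_B\le1/k$ and then, by \eqref{eq:claimW} with $\delta=1/(k+1)$, indices $n_1<n_2<\cdots$ with $\|z_k\pm e_{n_k}\|_B\le1+2/k$. Then $\|z\pm e_{n_k}\|_B\le1+3/k$, and $y_k=e_{n_k}$ is weakly null with $\|y_k\|_B=1$.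
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Apply Proposition~\ref{prop:renorm} with $Z=X$ and $T=T_0$. The space $(X,\|\cdot\|_B)$ is separable, it is strongly regular by Section~\ref{sec:SR}, and it has property $(W)$. The last assertion is Lemma~\ref{lem:W}.
\end{proof}

So the answer to Question~\ref{q} is yes.

\section{Embedding and renorming}

\begin{theorem}\label{thm:embed}
Every strongly regular space $E$ is isometric to a $1$-complemented subspace of a strongly regular space with property $(W)$, and so with all non-empty relatively weakly open subsets of the unit ball of diameter $2$ and radius $1$.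
\end{theorem}

\begin{proof}
In this proof let $X$ denote the space of Theorem~\ref{thm:main} with its norm having $(W)$, and let $Z=X\oplus_\infty E$, with coordinate projections $\pi_X,\pi_E$. The subspace $\{0\}\times E$ is isometric to $E$ and $1$-complemented. If $(x,e)\in B_Z$ and $(y_k)$ is given by $(W)$ for $x$, then $((y_k,0))$ is weakly null and normalized, and $\|(x\pm y_k,e)\|=\max(\|x\pm y_k\|,\|e\|)$ has $\limsup$ at most $1$. So $Z$ has $(W)$.

It remains to show that $Z$ is strongly regular. Let $C\subseteq Z$ be non-empty, closed, convex and bounded, and let $\varepsilon>0$. We first make the $X$-coordinate small with slices, and then the $E$-coordinate inside these slices. The sets so obtained are only weakly open, but Bourgain's lemma brings us back to slices.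

The set $\overline{\pi_X(C)}$ has slices with a convex combination, with weights $\lambda_i$, of diameter less than $\varepsilon$. The preimages of these slices in $C$ are slices $S_i$ of $C$, given by functionals of the form $f\circ\pi_X$ with $f\in X^*\setminus\{0\}$, and
\[
\operatorname{diam}\sum_i\lambda_i\pi_X(S_i)<\varepsilon .
\]
For each $i$ the closed convex set $\overline{\pi_E(S_i)}$ has slices $S'_{ij}$ and convex weights $\mu_{ij}$ ($j$ varying) with $\operatorname{diam}\sum_j\mu_{ij}S'_{ij}<\varepsilon$. Let $U_{ij}=\{c\in S_i:\pi_E(c)\in S'_{ij}\}$. This is a relatively weakly open subset of $C$, and it is non-empty since a slice of $\overline{\pi_E(S_i)}$ meets $\pi_E(S_i)$. Put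
\[
Q=\sum_i\lambda_i\sum_j\mu_{ij}U_{ij} .
\]
Since $S_i$ is convex, $\sum_j\mu_{ij}U_{ij}\subseteq S_i$, so $\pi_X(Q)\subseteq\sum_i\lambda_i\pi_X(S_i)$ has diameter less than $\varepsilon$. Also $\pi_E(Q)\subseteq\sum_i\lambda_i\sum_j\mu_{ij}S'_{ij}$ has diameter at most $\varepsilon$. Hence $\operatorname{diam}Q\le\varepsilon$. By the last part of Lemma~\ref{lem:bourgain} each $U_{ij}$ contains a convex combination of slices of $C$; therefore so does $Q$. As $\varepsilon>0$ was arbitrary, $Z$ is strongly regular.
\end{proof}

\begin{theorem}\label{thm:renorm}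
Let $X$ be the space of Section~\ref{sec:spaces} and let $Z$ be a Banach space containing an isomorphic copy of $X$. If $Z$ is separable, or if the copy is complemented, then $Z$ has an equivalent norm with property $(W)$; in that norm every non-empty relatively weakly open subset of the unit ball has diameter $2$ and radius $1$. In particular this holds for every separable strongly regular space containing an isomorphic copy of $X$, and the renormed space remains strongly regular.
\end{theorem}

\begin{proof}
We regard $T_0$ as an operator on the copy of $X$, extend it to $Z$, and apply Proposition~\ref{prop:renorm} and Lemma~\ref{lem:W}. If $Z$ is separable, the extension exists by Sobczyk's theorem: a bounded operator from a closed subspace of a separable Banach space into $c_0$ extends to the whole space. If the copy of $X$ is complemented, compose $T_0$ with a bounded projection onto it. Strong regularity does not depend on the equivalent norm, as noted at the end of Section~\ref{sec:SR}.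
\end{proof}

\begin{thebibliography}{9}
\bibitem{LPRZ} Gin\'es L\'opez-P\'erez and Abraham Rueda Zoca, \emph{Strongly regular Banach spaces with big weakly open subsets in the unit ball}, arXiv:2607.12471 (2026).
\end{thebibliography}

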